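\title{The topological nonorientable four-ball genus is unbounded}

\begin{abstract}
For a knot $K\subset S^3$ let $\gamma_4^{top}(K)$ be the least first Betti number of a locally flat nonorientable surface in $B^4$ with boundary $K$. We show that $\gamma_4^{top}(\#^nT_{2,p})=n$ for every prime $p\ge 6n$, so that $\gamma_4^{top}$ takes every positive integer value, and that $\gamma_4^{top}$ is unbounded on algebraically slice knots. The tool is a bound for the Casson--Gordon invariants of a rational homology sphere $M$ that bounds a $4$-manifold $W$ with finite first homology. The bound does not depend on the size of $H_1(W)$; this is achieved by choosing, among all extensions to $W$ of a given character of $H_1(M)$, one whose twisted first Betti number is small.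
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a knot in $S^3=\partial B^4$. We consider compact surfaces $F\subset B^4$ with $F\cap S^3=\partial F=K$ that are \emph{locally flat}: near each point the pair $(B^4,F)$ is homeomorphic to $(\mathbb R^4,\mathbb R^2)$ or, at a boundary point, to the corresponding pair of half-spaces. The \emph{topological nonorientable four-ball genus} $\gamma_4^{top}(K)$ is the minimum of $b_1(F)=\dim H_1(F;\mathbb Q)$ over all connected nonorientable surfaces $F$ of this kind. A connected nonorientable surface with one boundary circle is a boundary connected sum of $h\ge1$ M\"obius bands and has $b_1=h$. Thus $\gamma_4^{top}(K)\ge1$, with equality if and only if $K$ bounds a locally flat M\"obius band.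

Three observations show what to expect. First, for odd $p$ the torus knot $T_{2,p}$ is the boundary of an unknotted band with $p$ half twists, which is a M\"obius band in $S^3$; pushing it into $B^4$ gives $\gamma_4^{top}(T_{2,p})=1$. The signature of $T_{2,p}$ is $\pm(p-1)$, so the knot signature, which bounds $b_1$ of orientable surfaces from below, gives no such bound for nonorientable ones. Second, boundary connected sum of surfaces gives $\gamma_4^{top}(K\#K')\le\gamma_4^{top}(K)+\gamma_4^{top}(K')$, so the connected sum $\#^nT_{2,p}$ of $n$ copies of $T_{2,p}$ has $\gamma_4^{top}\le n$. Third, cancellation does occur. Let $-K$ be the mirror image of $K$ with reversed orientation. Then $K\#-K$ bounds a disc, and the boundary connected sum of this disc with a M\"obius band bounded by the unknot $T_{2,1}$ shows $\gamma_4^{top}(K\#-K)=1$. In $\#^nT_{2,p}$ all summands have the same handedness, no cancellation is visible, and one guesses that the value is $n$.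

Gilmer and Livingston showed that there are knots with $\gamma_4^{top}\ge3$. Feller and Golla showed that $T_{p,p\pm1}$ bounds no locally flat M\"obius band if $p>0$ and $p\equiv5\pmod 8$, and that for each odd prime $p$ and each choice of sign there are infinitely many positive integers $k$ such that $T_{2p,2kp\pm1}$ bounds none. The problem that we address comes from Binns, Kang, Simone and Tru\"ol \cite{BKST}: \emph{can $\gamma_4^{top}$ be arbitrarily large, that is, is there for every positive integer $N$ a knot $K$ with $\gamma_4^{top}(K)\ge N$?} The answer is yes.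

\begin{theorem}\label{thm:main}
For every $n\ge1$ and every prime $p\ge 6n$ we have $\gamma_4^{top}(\#^nT_{2,p})=n$. Hence $\gamma_4^{top}$ is unbounded and takes every positive integer value.
\end{theorem}

The method also gives linear growth for a fixed prime, and examples that the Seifert form cannot tell from slice knots. (Algebraic sliceness is recalled in Section~\ref{sec:algslice}.)

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(i)] For every prime $p\ge7$ and every $n\ge1$ we have $\gamma_4^{top}(\#^nT_{2,p})\ge\frac{p-5}{p+7}\,n$.
\item[(ii)] For every $n$ there is an algebraically slice knot $K$ with $\gamma_4^{top}(K)\ge n$.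
\end{enumerate}
\end{theorem}

All our lower bounds hold for $b_1(F)$ for every connected surface $F$ with boundary $K$, orientable or not. They also hold for disconnected $F$, because deleting the closed components does not increase $b_1$ and leaves a connected surface with boundary $K$.

\subsection*{The method}
Let $K$ bound a connected surface $F$ with $b_1(F)=h$, and let $W$ be the double cover of $B^4$ branched along $F$. It exists whether or not $F$ is orientable; it has $b_2(W)=h$ and finite first homology, and its boundary is the double branched cover $\Sigma(K)$ of $(S^3,K)$. For $K=\#^nT_{2,p}$ the manifold $\Sigma(K)$ is a connected sum of $n$ copies of one lens space, and $H_1(\Sigma(K))\cong\mathbb F_p^n$. If $H_1(W)$ happens to vanish, then $H_1(\Sigma(K))$ is a quotient of $H_2(W,\partial W)\cong H^2(W)\cong\mathbb Z^h$, and $n\le h$ as guessed. But $H_1(W)$ need not vanish: for a disc bounded by $\#^kT_{2,p}\#-\#^kT_{2,p}$ we have $h=0$ and $H_1(\partial W)\cong\mathbb F_p^{2k}$. The order of $H_1(\Sigma(K))$ does not see handedness, and a finer invariant is needed.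

That invariant is the Casson--Gordon (or Atiyah--Patodi--Singer) invariant $\rho(M,\chi)\in\mathbb Q$ of a closed oriented $3$-manifold $M$ and a character $\chi\colon H_1(M)\to\mathbb C^*$ of finite order. It changes sign with the orientation of $M$, it adds under connected sum, and if $M=\partial W$ and $\chi$ extends to a character $\chi'$ of finite order of $H_1(W)$, then it is the difference $\operatorname{sign}(W)-\operatorname{sign}_{\chi'}(W)$ of the ordinary and the twisted signature. Each signature is bounded by the rank of its form. The first rank is at most $h$. The second involves the twisted Betti number $b_1(W;\chi')=\dim H_1(W;\mathbb C_{\chi'})$, and this is the difficulty: $b_1(W;\chi')$ can grow with the number of generators of $H_1(W)$, about which nothing is known for an arbitrary surface $F$. The remedy is that $\rho(M,\chi)$ does not depend on the extension $\chi'$, so we may choose it. Lemma~\ref{lem:key} finds an extension for which $b_1(W;\chi')$ is bounded in terms of the image of $H_1(M)$ in $H_1(W)$ alone. The result is the following inequality, in which there is no hypothesis on the size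 of $H_1(W)$.

\begin{theorem}\label{thm:bound}
Let $M$ be a closed connected rational homology $3$-sphere with $M=\partial W$, where $W$ is a compact connected oriented topological $4$-manifold with $H_1(W;\mathbb Q)=0$ and $b_2(W)=h$. Let $p$ be a prime, $A$ the $p$-primary part of $H_1(W;\mathbb Z)$, and $B$ the image of $H_1(M)$ in $A$, and suppose that $B$ is generated by $b$ elements. Let $\chi_0$ be a nontrivial character of $B$, viewed as a character of $H_1(M)$, and put $d=b_1(M;\chi_0)$. Then
\[
|\rho(M,\chi_0)-\operatorname{sign}(W)|\le h+2b-1-d,\qquad\text{so}\qquad |\rho(M,\chi_0)|\le 2h+2b-1-d .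
\]
\end{theorem}

Here $A$ is regarded as a quotient of the finite abelian group $H_1(W;\mathbb Z)$, by dividing out the elements of order prime to $p$. To apply the theorem we need $B\neq0$; the linking form shows that $\dim B\ge(n-h)/2$ for $K=\#^nT_{2,p}$. The invariants $\rho$ of the lens space summands all have the same sign and have average size about $p/3$, which for $h<n$ and large $p$ contradicts the inequality.

Section~\ref{sec:rho} sets up twisted signatures and $\rho$. Section~\ref{sec:bound} proves Theorem~\ref{thm:bound}, Section~\ref{sec:cover} treats branched double covers, Section~\ref{sec:torus} proves Theorems~\ref{thm:main} and~\ref{thm:more}(i), and Section~\ref{sec:algslice} proves Theorem~\ref{thm:more}(ii).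

\section{Twisted signatures and the invariant $\rho$}\label{sec:rho}

Manifolds are compact, oriented and topological unless called smooth. We use three facts about the topological category. A compact manifold has the homotopy type of a finite CW complex (Kirby--Siebenmann). A locally flat surface in a $4$-manifold has a normal disc bundle \cite[\S9.3]{FQ}. If the Kirby--Siebenmann invariant $\operatorname{ks}(Z)\in\mathbb Z/2$ of a closed connected $4$-manifold $Z$ vanishes, then $Z\#k(S^2\times S^2)$ is smoothable for some $k$ \cite[\S8.6]{FQ}; this invariant is additive under connected sum and is nonzero on the simply connected Chern manifold $*\mathbb{CP}^2$. Homology has integer coefficients unless others are shown, $e(Y)$ is the Euler characteristic, and $\mu_m\subset\mathbb C^*$ is the group of $m$-th roots of unity.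

\subsection{Twisted homology}
Let $Y$ be a manifold or a finite complex, and $\chi\colon H_1(Y)\to\mu_m$ a character. Up to isomorphism there is one principal $\mu_m$-bundle $\tilde Y\to Y$ with holonomy $\chi$; it is an $m$-fold covering, possibly disconnected. The twisted homology $H_*(Y;\mathbb C_\chi)$ is the homology of $C_*(\tilde Y)\otimes_{\mathbb Z[\mu_m]}\mathbb C$, where $\mu_m$ acts on $\mathbb C$ by multiplication, and $b_i(Y;\chi)=\dim H_i(Y;\mathbb C_\chi)$; the same definition applies to pairs. For a complex vector space $U$ with an action of $\mu_m$, let $U_r$ be the eigenspace on which each $\zeta\in\mu_m$ acts as the scalar $\zeta^r$. Since $\mathbb C[\mu_m]$ is semisimple, taking eigenspaces commutes with homology, and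
\[
H_i(\tilde Y;\mathbb C)_r\cong H_i(Y;\mathbb C_{\chi^r}).
\]
If $X$ is a $4$-manifold with an orientation preserving action of $\mu_m$, not necessarily free, let $\varepsilon_r(X)$ be the signature of the Hermitian extension of the intersection form on $H_2(X;\mathbb C)_r$. For a $4$-manifold $Y$ the form on $H_2(\tilde Y;\mathbb C)_r$ is a positive multiple of the intersection form of $Y$ with coefficients in the flat line bundle $\mathbb C_{\chi^r}$. We write $\operatorname{sign}_{\chi^r}(Y)=\varepsilon_r(\tilde Y)$ for its signature. It does not depend on the choice of $m$, and $\varepsilon_0(\tilde Y)=\operatorname{sign}(Y)$.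

Twisted homology has the usual exact sequences of pairs, excision and Mayer--Vietoris sequences. We also use the following facts.

\begin{enumerate}
\item[(F1)] \emph{Euler characteristic.} The twisted cellular complex has one generator for each cell, so $\sum_i(-1)^ib_i(Y;\chi)=e(Y)$. If $Y$ is connected and $\chi\ne1$, then $H_0(Y;\mathbb C_\chi)=0$. In particular a circle with a nontrivial character has no twisted homology.
\item[(F2)] \emph{Duality.} If $Y$ is an $n$-manifold, then $b_i(Y;\chi)=b_{n-i}(Y,\partial Y;\chi)$. Indeed, the sesquilinear intersection pairing of $H_i(\tilde Y;\mathbb C)$ with $H_{n-i}(\tilde Y,\partial\tilde Y;\mathbb C)$ is nonsingular and $\mu_m$-invariant, so eigenspaces with different indices are orthogonal and eigenspaces with equal indices are dual.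
\item[(F3)] \emph{Radical.} For a $4$-manifold $Y$ the intersection form is the composite of $H_2(Y;\mathbb C_\chi)\to H_2(Y,\partial Y;\mathbb C_\chi)$ with the nonsingular pairing of (F2). So its radical is the image of $H_2(\partial Y;\mathbb C_\chi)$. If this image is everything, then $\operatorname{sign}_\chi(Y)=0$.
\item[(F4)] \emph{Novikov additivity.} Let $X=X_1\cup_NX_2$ be a $4$-manifold with $\mu_m$-action, cut into invariant pieces along a closed $3$-manifold $N$ in its interior. Then $\varepsilon_r(X)=\varepsilon_r(X_1)+\varepsilon_r(X_2)$. To see this, work in the $r$-th eigenspaces and let $I$ be the image of $H_2(N)$ in $H_2(X)$, an isotropic subspace. The pairing of $x\in H_2(X)$ with the image of $z\in H_2(N)$ is $\pm\partial x\cdot z$, where $\partial\colon H_2(X)\to H_1(N)$ is the Mayer--Vietoris map. By duality in $N$, the space $I^\perp$ is $\ker\partial$, the image of the orthogonal sum $H_2(X_1)\oplus H_2(X_2)$. The signature of a Hermitian form equals its signature on $I^\perp$ for any isotropic $I$.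
\item[(F5)] \emph{Bordism invariance.} If a closed $4$-manifold $Z$ bounds a $5$-manifold $N$ over which $\chi$ extends with finite order, then $\operatorname{sign}_\chi(Z)=0$, because the kernel of $H_2(Z;\mathbb C_\chi)\to H_2(N;\mathbb C_\chi)$ is its own orthogonal complement.
\end{enumerate}

\subsection{The invariant $\rho$}
The difference between the ordinary and the twisted signature is an invariant of the boundary because it vanishes for closed manifolds. We need this for topological manifolds, since our $W$ comes from a locally flat surface.

\begin{lemma}\label{lem:closed}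
If $Z$ is a closed $4$-manifold and $\chi\colon H_1(Z)\to\mu_m$ is a character, then $\operatorname{sign}_\chi(Z)=\operatorname{sign}(Z)$.
\end{lemma}

\begin{proof}
We may take $Z$ connected. By (F4), connected sum with a simply connected closed manifold $Z'$ adds $\operatorname{sign}(Z')$ to both sides. Adding $*\mathbb{CP}^2$ if $\operatorname{ks}(Z)\neq0$, and then copies of $S^2\times S^2$, we may assume that $Z$ is smooth. The pair $(Z,\chi)$ defines an element of the smooth oriented bordism group $\Omega_4^{SO}(B\mu_m)$. By the Atiyah--Hirzebruch spectral sequence, the kernel of the forgetful map $\Omega_4^{SO}(B\mu_m)\to\Omega_4^{SO}$ is filtered by subquotients of the groups $H_i(B\mu_m;\Omega^{SO}_{4-i})$ with $1\le i\le4$. These vanish, since $\Omega_j^{SO}=0$ for $1\le j\le 3$ and $H_4(B\mu_m;\mathbb Z)=0$. So $(Z,\chi)$ is bordant to $(Z,1)$ over $B\mu_m$, and (F5) gives $\operatorname{sign}_\chi(Z)=\operatorname{sign}_1(Z)$.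
\end{proof}

Let $M$ be a closed $3$-manifold, which we may take smooth, and $\chi\colon H_1(M)\to\mu_m$ a character. The group $\Omega_3^{SO}(B\mu_m)\cong H_3(B\mu_m)\cong\mathbb Z/m$ is finite. So for some $s\ge1$ the disjoint union $sM$ of $s$ copies of $M$ bounds a smooth $4$-manifold $Y$ with a character $\chi_Y$ into $\mu_m$ that restricts to $\chi$ on each copy. Put
\begin{equation}\label{eq:rho}
\rho(M,\chi)=\frac1s\bigl(\operatorname{sign}(Y)-\operatorname{sign}_{\chi_Y}(Y)\bigr).
\end{equation}
The right side is independent of all choices, even if we allow topological $Y$ and extensions $\chi_Y$ of larger finite order than $\chi$; both freedoms are used below. Indeed, let $(Y,\chi_Y,s)$ and $(Y',\chi_{Y'},s')$ be two choices and $m'$ a common multiple of the orders. The principal $\mu_{m'}$-bundles given by $\chi_Y$ and $\chi_{Y'}$ are isomorphic over each copy of $M$, since both have holonomy $\chi$. So they glue to a principal $\mu_{m'}$-bundle over the closed manifold $Z=s'Y\cup-sY'$. By (F4) and Lemma~\ref{lem:closed},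
\[
s'\bigl(\operatorname{sign}(Y)-\operatorname{sign}_{\chi_Y}(Y)\bigr)-s\bigl(\operatorname{sign}(Y')-\operatorname{sign}_{\chi_{Y'}}(Y')\bigr)=0 .
\]

\begin{lemma}\label{lem:rhoprops}
\begin{enumerate}
\item[(a)] $\rho(M,1)=0$, $\rho(-M,\chi)=-\rho(M,\chi)$, $\rho(M,\bar\chi)=\rho(M,\chi)$, and $\rho$ is additive under disjoint union.
\item[(b)] Let $Y$ be a $4$-manifold with a character $\chi$ of finite order. If $H_2(\partial Y)\to H_2(Y)$ is onto with coefficients $\mathbb C$ and with coefficients $\mathbb C_\chi$, then $\rho(\partial Y,\chi|_{\partial Y})=0$.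
\item[(c)] $\rho(M_1\#M_2,\chi)=\rho(M_1,\chi_1)+\rho(M_2,\chi_2)$, where $\chi_i$ is the restriction of $\chi$ to the summand $H_1(M_i)$ of $H_1(M_1\#M_2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In \eqref{eq:rho} take, respectively, the trivial extension, the manifold $-Y$, the character $\bar\chi_Y$ (complex conjugation carries $H_2(\tilde Y;\mathbb C)_1$ to $H_2(\tilde Y;\mathbb C)_{-1}$ and preserves the value of the form on each vector), and a disjoint union with a common $s$.

(b) Both signatures of $Y$ vanish by (F3).

(c) Let $Y$ be $(M_1\sqcup M_2)\times[0,1]$ with a $1$-handle joining $M_1\times1$ to $M_2\times1$. Then $\partial Y=(M_1\#M_2)\sqcup-M_1\sqcup-M_2$ and $Y\simeq M_1\vee M_2$, so $\chi$ extends over $Y$. As $H_2$ and $H_1$ of a point vanish, Mayer--Vietoris gives $H_2(Y)=H_2(M_1)\oplus H_2(M_2)$ for either coefficient system. Apply (b) and (a).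
\end{proof}

\section{A bound for $\rho$ that ignores the size of $H_1(W)$}\label{sec:bound}

\subsection{The rank of the twisted form}
We first compute exactly what has to be controlled.

\begin{proposition}\label{prop:rank}
Let $W$ be a connected $4$-manifold with connected boundary $M$, with $H_1(W;\mathbb Q)=0$ and $b_2(W)=h$. Let $\chi'$ be a character of $H_1(W)$ whose restriction $\chi_0$ to $H_1(M)$ is nontrivial. Put $\beta=b_1(W;\chi')$ and $d=b_1(M;\chi_0)$. Then the intersection form on $H_2(W;\mathbb C_{\chi'})$ has rank $1+h+2\beta-d$.
\end{proposition}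

\begin{proof}
Since $b_1(W)=0$ and $M$ is connected, $b_1(W,M)=0$; hence $b_3(W)=0$ by duality, and $e(W)=1+h$. From now on coefficients are twisted. Since $\chi_0\ne1$ and $M$ is connected, $H_0(M)=0$ and $H_0(W)=0$ by (F1), and $H_3(M)=0$ by (F2). Let $c$ be the rank of $H_1(M)\to H_1(W)$. The sequence $H_1(M)\to H_1(W)\to H_1(W,M)\to H_0(M)=0$ gives $\dim H_1(W,M)=\beta-c$. By (F2),
\[
\dim H_3(W)=\beta-c,\qquad \dim H_3(W,M)=\beta,\qquad \dim H_4(W)=\dim H_0(W,M)=0,\qquad \dim H_2(M)=d .
\]
Now (F1) reads $-\beta+\dim H_2(W)-(\beta-c)=1+h$, so $\dim H_2(W)=1+h+2\beta-c$. In the exact sequence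
\[
0=H_3(M)\to H_3(W)\to H_3(W,M)\to H_2(M)\to H_2(W)
\]
the kernel of the last map has dimension $\beta-(\beta-c)=c$, so its image has dimension $d-c$. This image is the radical by (F3), and the rank is $(1+h+2\beta-c)-(d-c)$.
\end{proof}

\subsection{Choosing the extension}
It remains to make $\beta$ small. This is a question about the $2$-skeleton of $W$, so let $W$ be a connected finite CW complex with $H_1(W)$ finite, and let $A$ be the $p$-primary part of $H_1(W)$. Collapsing a maximal tree, we assume that $W$ has one $0$-cell. Let $x_1,\dots,x_g\in A$ be the classes of the $1$-cells; they generate $A$. The cellular chain complex of the covering with deck group $A$ consists of free modules over the commutative ring $\mathbb Z[A]$. Lifting all $1$-cells so that they start at one lift of the $0$-cell, $\partial_1$ is the row $(x_1-1,\dots,x_g-1)$, and $\partial_2$ is a matrix $\Delta$ with $g$ rows and one column for each $2$-cell. A character $\chi$ of $A$ extends to a ring homomorphism $\chi\colon\mathbb Z[A]\to\mathbb C$, and applying it to the entries gives the complex that computes $H_*(W;\mathbb C_\chi)$. If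 $\chi\neq1$, then some $\chi(x_i)\ne1$, so $\partial_1(\chi)$ has rank one and
\begin{equation}\label{eq:betti}
b_1(W;\chi)=g-1-\operatorname{rank}\Delta(\chi).
\end{equation}
We must find large minors of $\Delta$ that do not vanish at $\chi$. The source of nonvanishing is arithmetic. The values of $\chi$ lie in $\mathbb Z[\zeta]$ for a primitive $p^k$-th root of unity $\zeta$, $k\geq 1$. The cyclotomic polynomial satisfies $\Phi_{p^k}(1)=p$, so there is a ring homomorphism
\begin{equation}\label{eq:red}
\mathbb Z[\zeta]\to\mathbb F_p\quad\text{that sends every power of }\zeta\text{ to }1 .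
\end{equation}
Hence a minor whose augmentation (sum of coefficients) is prime to $p$ vanishes at no character. The augmented matrix $\Delta(1)$ has cokernel $H_1(W)$, so modulo $p$ it has rank $g-\dim A/pA$, and \eqref{eq:betti} gives $b_1(W;\chi)\le\dim(A/pA)-1$ for \emph{every} nontrivial $\chi$. This bound depends on the number of generators of $A$, and for a general character it cannot be improved.

\begin{example}\label{ex:free}
Let $W$ be the presentation complex of $\langle x_1,\dots,x_g\mid x_1^p,\dots,x_g^p\rangle$. Then $A=(\mathbb Z/p)^g$ and $\Delta$ is diagonal with entries $\nu_i=1+x_i+\dots+x_i^{p-1}$. We have $\chi(\nu_i)=p$ if $\chi(x_i)=1$ and $\chi(\nu_i)=0$ otherwise. So $b_1(W;\chi)=w-1$, where $w\geq 1$ is the number of $i$ with $\chi(x_i)\ne1$. Prescribe $\chi$ to be nontrivial on $B=\langle x_1\rangle$. The extensions to $A$ have $b_1$ ranging from $0$ to $g-1$; only the one that is trivial on $x_2,\dots,x_g$ has $b_1=0$.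

This extension can be found without looking at the splitting of $A$. Take $g=2$, let $Q=A/B=\langle x_2\rangle$, and kill $B$ by attaching a $2$-cell along $x_1$. Over $\mathbb Z[Q]$ the new boundary matrix is
\[
\begin{pmatrix}p&0&1\\0&\nu_2&0\end{pmatrix}.
\]
The minor on the last two columns is $-\nu_2=-\sum_{q\in Q}q$. Its augmentation is divisible by $p$, but its coefficients are not. Removing the new column leaves the $1\times1$ minor $\nu_2$ of $\Delta$, and the extension at which $\nu_2$ does not vanish is the good one.
\end{example}

The example contains the general argument: replace the augmentation $\mathbb Z[A]\to\mathbb Z$ by the projection $\mathbb Z[A]\to\mathbb Z[A/B]$, find a minor that has one coefficient prime to $p$, and recover that coefficient by summing over all extensions.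

\begin{lemma}\label{lem:key}
Let $W$ be a connected finite CW complex with $H_1(W)$ finite, $p$ a prime, $A$ the $p$-primary part of $H_1(W)$, $B\le A$ a subgroup generated by $b$ elements, and $\chi_0\colon B\to\mathbb C^*$ a nontrivial character. Then $\chi_0$ extends to a character $\chi'$ of $A$ with $b_1(W;\chi')\le b-1$.
\end{lemma}

\begin{proof}
Keep the notation above, put $Q=A/B$, and let $\bar\Delta$ be the image of $\Delta$ over $\mathbb Z[Q]$. Choose loops $\ell_1,\dots,\ell_b$ in the $1$-skeleton whose classes in $A$ generate $B$, and let $W'$ be $W$ with $2$-cells attached along the $\ell_j$. The $p$-primary part of $H_1(W')=H_1(W)/\langle \ell_1,\dots,\ell_b\rangle$ is $Q$. The $Q$-covering of $W$ extends over $W'$, and its second boundary matrix is $\Delta'=[\,\bar\Delta\mid\Gamma\,]$, where $\Gamma$ has $b$ columns.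

\emph{Step 1: a maximal minor of $\Delta'$ that is not divisible by $p$.} The integer matrix $\Delta'(1)$ has $g$ rows and cokernel $H_1(W')$, which is finite. By the Smith normal form, the greatest common divisor of its $g\times g$ minors is $|H_1(W')|$, and the power of $p$ in this number is $|Q|$. So some $g\times g$ minor $f\in\mathbb Z[Q]$ of $\Delta'$ has augmentation $|Q|u$ with $u$ an integer prime to $p$. Let $\psi$ be a nontrivial character of $Q$. The row $(\psi(x_i)-1)_i$ is nonzero, since the $x_i$ generate $Q$, and it annihilates $\Delta'(\psi)$, since $\partial_1\partial_2=0$. So $\operatorname{rank}\Delta'(\psi)<g$ and $\psi(f)=0$. An element of $\mathbb C[Q]$ is determined by its values at all characters, and $u\sum_{q\in Q}q$ has the same values as $f$: zero at $\psi\neq1$ and $|Q|u$ at $\psi=1$. Hence $f=u\sum_{q}q$, and $f\notin p\mathbb Z[Q]$.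

\emph{Step 2: a minor of $\Delta$.} Suppose that $f$ uses $j\le b$ columns of $\Gamma$. Laplace expansion along these columns writes $f$ as a $\mathbb Z[Q]$-linear combination of $(g-j)\times(g-j)$ minors of $\bar\Delta$ (the empty minor is $1$). As $p\mathbb Z[Q]$ is an ideal, one of these minors, say $\bar y$, is not in $p\mathbb Z[Q]$. Let $y=\sum_{a\in A}y_aa\in\mathbb Z[A]$ be the minor of $\Delta$ on the same rows and columns. The coefficient of $q\in Q$ in $\bar y$ is $\sum_{a\mapsto q}y_a$, so there is $q\in Q$ with $\sum_{a\mapsto q}y_a\not\equiv0\pmod p$.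

\emph{Step 3: summation over all extensions.} A character of a subgroup of a finite abelian group extends to the group; let $\chi_1$ be one extension of $\chi_0$ to $A$. The extensions are the characters $\chi_1\psi$ with $\psi$ in the character group $\hat Q$. The sum $\sum_{\psi\in\hat Q}\psi(q)^{-1}\psi(a)$ is $|Q|$ if $a\mapsto q$ and $0$ otherwise, so
\[
\sum_{\psi\in\hat Q}\psi(q)^{-1}\,(\chi_1\psi)(y)=|Q|\sum_{a\mapsto q}y_a\,\chi_1(a).
\]
The homomorphism \eqref{eq:red} sends $\sum_{a\mapsto q}y_a\chi_1(a)$ to $\sum_{a\mapsto q}y_a\neq0\in\mathbb F_p$, so the right side is nonzero. Hence $\chi'(y)\ne0$ for some $\chi'=\chi_1\psi$, that is, $\operatorname{rank}\Delta(\chi')\ge g-j\ge g-b$. The character $\chi'$ is nontrivial because $\chi_0$ is, and \eqref{eq:betti} gives $b_1(W;\chi')\le b-1$.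
\end{proof}

\begin{remark}
The bound is sharp: take $B=A$ and $w=g$ in Example~\ref{ex:free}. Finiteness of $H_1(W)$ is used in Step 1. The restriction to $p$-groups is used in Step 3 and is necessary. For the presentation complex of $\langle x,y\mid x^2,y^3\rangle$ the group $H_1=\mathbb Z/6$ is cyclic, but for a character $\chi$ of order $6$ both entries $1+x$ and $1+y+y^2$ of the diagonal matrix $\Delta$ vanish, and $b_1(W;\chi)=1$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
The group $H_1(W)$ is finite and $W$ has the homotopy type of a finite complex, so Lemma~\ref{lem:key} provides an extension $\chi'$ of $\chi_0$ to $A$ with $\beta=b_1(W;\chi')\le b-1$. View $\chi'$ on $H_1(W)$ through the projection to $A$; it restricts to $\chi_0$ on $H_1(M)$. By Proposition~\ref{prop:rank},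
\[
|\operatorname{sign}_{\chi'}(W)|\le 1+h+2\beta-d\le h+2b-1-d .
\]
By \eqref{eq:rho} with $s=1$ we have $\rho(M,\chi_0)=\operatorname{sign}(W)-\operatorname{sign}_{\chi'}(W)$. This is the first inequality, and the second follows from $|\operatorname{sign}(W)|\le h$.
\end{proof}

\section{Double covers branched along a surface}\label{sec:cover}

Recall that $\Sigma(K)$ is a rational homology sphere whose first homology has odd order, that $\Sigma(K\#K')=\Sigma(K)\#\Sigma(K')$, and that $\Sigma(-K)=-\Sigma(K)$. The next lemma converts a surface into the input of Theorem~\ref{thm:bound}. All homological steps use $\mathbb F_2$ coefficients, so orientability of the surface plays no role.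

\begin{lemma}\label{lem:cover}
Let $F\subset B^4$ be a connected locally flat surface with $\partial F=K$ and $b_1(F)=h$. There is a double cover $W$ of $B^4$ branched along $F$. It is a compact connected oriented $4$-manifold with $\partial W=\Sigma(K)$, with $H_1(W)$ finite of odd order, and with $b_2(W)=h$.
\end{lemma}

\begin{proof}
Let $\nu F$ be a normal disc bundle, $S\to F$ its circle bundle, $X$ the closure of $B^4\setminus\nu F$, and $\mathfrak m\subset S$ a fiber. Until the last paragraph coefficients are in $\mathbb F_2$.

\emph{Construction.} Excision and the Thom isomorphism give $H_i(B^4,X)\cong H_i(\nu F,S)\cong H_{i-2}(F)$. So $H_0(B^4,X)=H_1(B^4,X)=0$, and $H_2(B^4,X)=\mathbb F_2$ is generated by a fiber disc since $F$ is connected. The exact sequence of the pair shows that $X$ is connected and that $H_1(X)\cong H_2(B^4,X)$ is $\mathbb F_2$, generated by $[\mathfrak m]$. Let $\tilde X\to X$ be the unique connected double cover, and $\tilde S\to S$ its restriction. Over a small ball $O\subset F$ it is the map $O\times S^1\to O\times S^1$, $(x,z)\mapsto(x,z^2)$, because it is nontrivial on the fibers.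 So $\tilde S\to F$ is again a circle bundle. Its mapping cylinder $\tilde\nu$ is a disc bundle over $F$, and coning the map $\tilde S\to S$ fiberwise gives a branched double cover $\tilde\nu\to\nu F$. Put $W=\tilde X\cup\tilde\nu$. The complement of the zero section $\tilde F$ is a covering of $B^4\setminus F$ and inherits an orientation. This orientation extends over $\tilde F$ because a small ball minus a locally flat surface is connected. The boundary is a double cover of $S^3$ branched along $K$, so it is $\Sigma(K)$.

\emph{First homology.} The transfer $\operatorname{tr}$ sends a simplex of $X$ to the sum of its two lifts. The short exact sequence $0\to C_*(X)\xrightarrow{\operatorname{tr}}C_*(\tilde X)\xrightarrow{\pi}C_*(X)\to0$ gives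
\[
H_1(X)\xrightarrow{\operatorname{tr}}H_1(\tilde X)\xrightarrow{\pi}H_1(X)\xrightarrow{\partial}H_0(X)\xrightarrow{\operatorname{tr}}H_0(\tilde X)\xrightarrow{\pi}H_0(X)\to0 .
\]
The last map $\pi$ is an isomorphism, as both spaces are connected. So $\operatorname{tr}=0$ on $H_0$, and $\partial\colon\mathbb F_2\to\mathbb F_2$ is onto, hence bijective. So $\pi=0$ on $H_1$, and $H_1(\tilde X)$ is generated by $\operatorname{tr}[\mathfrak m]=[\tilde{\mathfrak m}]$, where $\tilde{\mathfrak m}$ is a fiber of $\tilde S$. The Thom isomorphism for $\tilde\nu$ gives $H_1(W,\tilde X)=0$, so $H_1(W)$ is generated by $[\tilde{\mathfrak m}]$, which bounds a fiber disc. Thus $H_1(W;\mathbb F_2)=0$, and the finitely generated group $H_1(W;\mathbb Z)$ is finite of odd order.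

\emph{Second Betti number.} Circle bundles have Euler characteristic zero, so $1=e(B^4)=e(X)+e(F)$ and $e(W)=2e(X)+e(F)=2-e(F)$. A connected surface with boundary has $e(F)=1-h$, so $e(W)=1+h$. As $b_1(W)=0$ and $b_3(W)=b_1(W,\partial W)=0$, we get $b_2(W)=h$.
\end{proof}

Theorem~\ref{thm:bound} says nothing if the image $B$ of $H_1(M)$ is zero. The linking form shows that $B$ is large when $h$ is small. Let $M$ be a rational homology sphere, let $R=\mathbb Z_{(p)}$ be the ring of fractions with denominator prime to $p$, and let $H=H_1(M;R)$, the $p$-primary part of $H_1(M)$. The Bockstein map $\delta\colon H^1(M;\mathbb Q/R)\to H^2(M;R)$ of the sequence $0\to R\to\mathbb Q\to\mathbb Q/R\to0$ is an isomorphism, because $H^1(M;\mathbb Q)=H^2(M;\mathbb Q)=0$. Moreover $H^1(M;\mathbb Q/R)=\operatorname{Hom}(H,\mathbb Q/R)$. The \emph{linking form} $\lambda\colon H\times H\to\mathbb Q/R$ is defined by $\lambda(\operatorname{PD}\delta\alpha,y)=\alpha(y)$, where $\operatorname{PD}$ is Poincar\'e duality. By construction $x\mapsto\lambda(x,\cdot)$ is an isomorphism $H\to\operatorname{Hom}(H,\mathbb Q/R)$. So if $H\cong\mathbb F_p^N$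 and $G\subset H$ is a subspace, then $G^\perp=\{x:\lambda(x,G)=0\}$ has dimension $N-\dim G$. Geometrically, $\lambda(x,y)=\pm(c\cdot y)/k$ if $kx=\partial c$ for a $2$-chain $c$. In a connected sum, $c$ can be chosen in the punctured summand that contains $x$, so different summands are orthogonal.

\begin{lemma}\label{lem:link}
In the situation of Lemma~\ref{lem:cover} let $M=\Sigma(K)$, let $p$ be a prime, and suppose that $H\cong\mathbb F_p^N$. Let $G=\ker(H\to H_1(W))$. There is a subspace $G_0\subset G\cap G^\perp$ with $\dim G/G_0\le h$. Consequently the group $B\cong H/G$ of Theorem~\ref{thm:bound} has dimension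
\[
b=N-\dim G\ge\frac{N-h}2 .
\]
\end{lemma}

\begin{proof}
We have $H_1(W;R)=A$; elements of $H_1(M)$ of order prime to $p$ map to $0$ in $A$, so $B$ is the image of $H$. By exactness $G$ is the image of $\partial\colon H_2(W,M;R)\to H_1(M;R)$. The $R$-module $H_2(W,M;R)\cong H^2(W;R)$ is finitely generated of rank $h$, so its quotient by the torsion submodule $\operatorname{Tors}$ is $R^h$. Put $G_0=\partial(\operatorname{Tors})\subset G$. Then $G/G_0$ is a quotient of $R^h$, so $\dim G/G_0\le h$.

Let $t\in\operatorname{Tors}$. Its dual in $H^2(W;R)$ lies in the kernel of $H^2(W;R)\to H^2(W;\mathbb Q)$, so it is $\delta a$ for some $a\in H^1(W;\mathbb Q/R)$. Up to sign, duality carries $\partial$ to the restriction map $i^*\colon H^2(W;R)\to H^2(M;R)$, and Bockstein maps are natural. So $\partial t=\pm\operatorname{PD}\delta(i^*a)$, and for $y\in G$ we get $\lambda(\partial t,y)=\pm(i^*a)(y)=\pm a(i_*y)=0$. Thus $G_0\subset G^\perp$. Finally $\dim G\le h+\dim G_0\le h+N-\dim G$, so $\dim G\le(N+h)/2$.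
\end{proof}

The characters of $B$, viewed on $H$, form the $\mathbb F_p$-vector space
\[
C=\{\chi\in\operatorname{Hom}(H,\mu_p):\chi|_G=1\},\qquad\dim C=b,
\]
and $G$ is the common kernel of the elements of $C$. Theorem~\ref{thm:bound} applies to every nontrivial element of $C$, with $b=\dim C$.

\section{Connected sums of $T_{2,p}$}\label{sec:torus}

\subsection{The lens space}
Let $p$ be an odd prime and let $D_k\to S^2$ be the disc bundle of Euler number $k$, regarded as the unit disc bundle of a complex line bundle. The group $\mu_p$ acts on $D_1$ by rotating the fibers, and the fiberwise map $z\mapsto z^{\otimes p}$ identifies $D_1/\mu_p$ with $D_p$. On the boundary $\partial D_1\cong S^3$ the action is free, so $L=\partial D_p=\partial D_1/\mu_p$ is the lens space $L(p,1)$ up to orientation. The fiber circle of $L$ lifts to an arc from $z$ to $e^{2\pi i/p}z$. So it generates $H_1(L)\cong\mathbb Z/p$, and $\partial D_1\to L$ is the principal $\mu_p$-bundle of the character $\alpha$ that sends the fiber circle to $e^{2\pi i/p}$.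

We compute $\rho$ with the $G$-signature theorem, in the following form. Let $g$ be an orientation preserving diffeomorphism of finite order of a closed smooth $4$-manifold $X$. Split $H_2(X;\mathbb C)=H^+\oplus H^-$ into invariant positive and negative definite subspaces, and put $\operatorname{sign}(g,X)=\operatorname{tr}(g|H^+)-\operatorname{tr}(g|H^-)$. If the fixed set of $g$ is an oriented surface $\Phi$ and $g$ rotates its normal bundle by the angle $\pm\theta$, then $\operatorname{sign}(g,X)=[\Phi]^2/\sin^2(\theta/2)$.

\begin{lemma}\label{lem:lens}
For $0<r<p$ we have $\rho(L,\alpha^r)=1-\dfrac{2r(p-r)}p<0$, and $\dfrac1{p-1}\displaystyle\sum_{r=1}^{p-1}\rho(L,\alpha^r)=-\dfrac{p-2}3$.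
\end{lemma}

\begin{proof}
Let $Y$ be smooth with $\partial Y=sL$, with an extension of $\alpha$ into $\mu_p$ (again written $\alpha$) and covering $\tilde Y$, so that $\partial\tilde Y=s\,\partial D_1$ equivariantly. The action on $\tilde Y$ is free, so the $G$-signature theorem becomes usable once we close up with pieces that we understand. Put $X=\tilde Y\cup s(-D_1)$. This is a closed smooth manifold with a $\mu_p$-action that is free off the union $\Phi$ of the zero sections, and $[\Phi]^2=-s$. The group $H_2(D_1;\mathbb C)=\mathbb C$ is generated by the zero section, which is fixed and has square $+1$. So (F4) gives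
\[
\varepsilon_0(X)=\operatorname{sign}(Y)-s,\qquad\varepsilon_r(X)=\operatorname{sign}_{\alpha^r}(Y)\quad(0<r<p).
\]
Let $g=e^{2\pi i/p}\in\mu_p$. As $p$ is prime, $g^k$ has fixed set $\Phi$ for $0<k<p$, and $\operatorname{sign}(g^k,X)=-s/\sin^2(\pi k/p)$. By definition $\operatorname{sign}(g^k,X)=\sum_j\varepsilon_j(X)e^{2\pi ijk/p}$, and Fourier inversion gives $\varepsilon_r(X)=\frac1p\sum_{k=0}^{p-1}e^{-2\pi irk/p}\operatorname{sign}(g^k,X)$. In the difference $\varepsilon_r-\varepsilon_0$ the unknown term $k=0$ cancels. The difference is real, so we may replace $e^{-2\pi irk/p}-1$ by its real part $-2\sin^2(\pi rk/p)$: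
\[
\varepsilon_r(X)-\varepsilon_0(X)=\frac{2s}{p}\sum_{k=1}^{p-1}\frac{\sin^2(\pi rk/p)}{\sin^2(\pi k/p)} .
\]
To evaluate the sum, use
\[
\frac{\sin^2(rx/2)}{\sin^2(x/2)}=\Bigl|\sum_{j=0}^{r-1}e^{ijx}\Bigr|^2=\sum_{|j|<r}(r-|j|)e^{ijx}.
\]
Sum the right side over $x=2\pi k/p$ with $0\le k<p$. Since $|j|<p$, only $j=0$ contributes, and the total is $pr$. The term $k=0$ is $r^2$. So the sum over $0<k<p$ is $r(p-r)$, and
\[
\operatorname{sign}_{\alpha^r}(Y)=\operatorname{sign}(Y)-s+\frac{2s\,r(p-r)}p .
\]
With \eqref{eq:rho} this is the formula. It is negative because $r(p-r)\ge p-1>p/2$. Finally $\sum_{r=1}^{p-1}r(p-r)=\frac{p^2(p-1)}2-\frac{(p-1)p(2p-1)}6=\frac{(p-1)p(p+1)}6$, so the average is $1-\frac{p+1}3$.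
\end{proof}

The double branched cover of the two-bridge knot $T_{2,p}$ is $L(p,1)$ up to orientation, so $\Sigma(T_{2,p})=\pm L$. Hence $M=\Sigma(\#^nT_{2,p})$ is $\#^n(\pm L)$ with one common sign, and $H=H_1(M)=\mathbb F_p^n$. We write characters of $H$ additively, as vectors $\chi=(r_1,\dots,r_n)\in\mathbb F_p^n$, where $\chi$ restricts to $\alpha^{r_i}$ on the $i$-th summand. The \emph{weight} of $\chi$ is the number of nonzero coordinates. By Lemma~\ref{lem:rhoprops},
\begin{equation}\label{eq:sum}
\rho(M,\chi)=\pm\sum_{r_i\neq0}\rho(L,\alpha^{r_i}),
\end{equation}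
and all terms of the sum are negative. This is where the common handedness of the summands enters.

\subsection{Two summands}
The smallest case of Theorem~\ref{thm:main} with content beyond $\gamma_4^{top}\ge1$ is $n=2$, $p=13$.

\begin{example}\label{ex:13}
The knot $T_{2,13}\#T_{2,13}$ bounds no locally flat M\"obius band. Suppose that it does, so $h=1$. Lemma~\ref{lem:link} alone gives no contradiction: the linking form is $u(x_1y_1+x_2y_2)/13$ for a unit $u$, the vector $(5,1)$ is isotropic as $5^2+1=26$, and $G=G_0=\langle(5,1)\rangle$ satisfies the conclusion of the lemma. What the lemma does give is $b\ge1/2$, so $C\ne0$. A suitable multiple $\chi$ of a nonzero element of $C$ has a coordinate equal to $6$. Since $\rho(L,\alpha^6)=1-\frac{2\cdot6\cdot7}{13}=-\frac{71}{13}$, formula \eqref{eq:sum} gives $|\rho(M,\chi)|\ge\frac{71}{13}>5$. But $b\le2$, so Theorem~\ref{thm:bound} gives $|\rho(M,\chi)|\le2h+2b-1\le5$. For instance, if $G=\langle(5,1)\rangle$, then $C=\langle(1,8)\rangle$ contains $(6,9)$, and $|\rho|=\frac{2(42+36)}{13}-2=10$.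
\end{example}

The same argument answers the question of the introduction. If $h<n$, then $C$ contains a character with a coordinate $(p-1)/2$, for which $|\rho|\ge\frac{p^2-1}{2p}-1$, while the bound is at most $2(n-1)+2n-1=4n-3$. For $p\ge8n$ this is a contradiction. To reach $p\ge 6n$, and to obtain growth in $n$ for fixed $p$, we must use many summands at once. There are two obstacles. The crude estimate $b\le n$ has to be avoided; so we compare $b$ with the weight of a character, and we use the term $d$. And the coordinates of a character of large weight cannot all be placed near $p/2$, while $|\rho(L,\alpha^{\pm1})|<1$; so we average over the multiples of the character.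

\subsection{The general case}

\begin{lemma}\label{lem:d}
If $\chi\in\mathbb F_p^n$ has weight $w\ge1$, then $b_1(M;\chi)=w-1$.
\end{lemma}

\begin{proof}
Write $M$ as the union of $P$, a $3$-sphere with $n$ open balls removed, and punctured copies $L_1^\circ,\dots,L_n^\circ$ of $\pm L$, glued along $n$ two-spheres. With twisted coefficients, $H_1(P)=0$ and $H_0(P)=\mathbb C$, as $P$ is simply connected. Also $H_1(L_i^\circ)=H_1(L_i)=0$, because the latter is an eigenspace of $H_1(S^3;\mathbb C)$. By (F1), $H_0(L_i^\circ)$ is $0$ if $r_i\ne0$ and $\mathbb C$ otherwise, and $H_0(M)=0$. The Mayer--Vietoris sequence is $0\to H_1(M)\to\mathbb C^n\to\mathbb C\oplus\mathbb C^{n-w}\to0$.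
\end{proof}

\begin{proposition}\label{prop:ineq}
Let $p$ be an odd prime and suppose that $\#^nT_{2,p}$ bounds a connected locally flat surface $F$ with $h=b_1(F)<n$. Then there is an integer $b\ge(n-h)/2$ with $b(p-5)\le6h$.
\end{proposition}

\begin{proof}
Take $W$ from Lemma~\ref{lem:cover}, and $b=\dim C\ge(n-h)/2>0$ from Lemma~\ref{lem:link}. Put a basis of $C\subset\mathbb F_p^n$ in reduced row echelon form and let $\chi$ be the sum of the $b$ rows. It has a $1$ in each pivot position, so its weight $w$ satisfies $w\ge b\ge1$. For $k\in\mathbb F_p^*$ the character $k\chi\in C$ has the same weight, so Theorem~\ref{thm:bound} and Lemma~\ref{lem:d} give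
\[
|\rho(M,k\chi)|\le2h+2b-1-(w-1)=2h+2b-w .
\]
If $r_i\ne0$, then $kr_i$ runs through $\mathbb F_p^*$ as $k$ does. By \eqref{eq:sum} and Lemma~\ref{lem:lens}, the average of $\rho(M,k\chi)$ over $k\in\mathbb F_p^*$ is therefore $\mp w(p-2)/3$. Hence $w(p-2)/3\le2h+2b-w$, that is, $w(p+1)\le6(h+b)$. With $w\ge b$ this gives $b(p+1)\le 6h+6b$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bound $\gamma_4^{top}(\#^nT_{2,p})\le n$ was shown in the introduction. Suppose that some connected surface has $h\le n-1$. Proposition~\ref{prop:ineq} gives $b\ge1$ with $b(p-5)\le 6h$. As $p\ge6n>5$, we get $p-5\le6(n-1)$, that is, $p\le6n-1$, a contradiction. For every $n$ there is a prime $p\ge6n$, so every positive integer is a value of $\gamma_4^{top}$.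
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
Let $\#^nT_{2,p}$ bound a connected surface with $b_1=h$. If $h\ge n$ there is nothing to prove. If $h<n$, then Proposition~\ref{prop:ineq} and $p>5$ give $(n-h)(p-5)\le12h$, that is, $n(p-5)\le h(p+7)$.
\end{proof}

For $p\le5$ the inequality of Proposition~\ref{prop:ineq} is empty: the invariants of $L$ are too small. The next section keeps $p=3$ and enlarges the invariants by changing the knot.

\section{Algebraically slice knots}\label{sec:algslice}

Let $S$ be a Seifert surface of an oriented knot $J$. The \emph{Seifert form} on $H_1(S)$ is $(x,y)\mapsto\operatorname{lk}(x,y^+)$, where $y^+$ is $y$ pushed off $S$ in the positive normal direction; its matrix in a basis is a Seifert matrix $V_J$. Seifert matrices add by block sum under connected sum, and $-V_J$ is a Seifert matrix of $-J$. A knot is \emph{algebraically slice} if the Seifert form of some Seifert surface vanishes on a direct summand of half rank. For $\omega\in S^1$ put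
\[
\sigma_J(\omega)=\operatorname{sign}\bigl((1-\omega)V_J+(1-\bar\omega)V_J^T\bigr).
\]
Replacing $\omega$ by $\bar\omega$ transposes this Hermitian matrix, so $\sigma_J(\bar\omega)=\sigma_J(\omega)$.

We start from the slice knot $\#^nT\#-\#^nT$, with $T$ a trefoil, and tie a knot $J$ into a band of a Seifert surface in the first $n$ summands. This preserves the Seifert matrix and the homology of the double branched cover, but shifts $\rho$ by signatures of $J$.

\subsection{The knots $T_J$}
Let $T$ be the trefoil with a genus one Seifert surface $S$, a disc with two bands, whose Seifert matrix in the basis $x_1,x_2$ of band cores is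
\[
V=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}.
\]
Let $\eta\subset S^3\setminus S$ be a small unknotted circle around the first band, oriented so that $\operatorname{lk}(\eta,x_1)=1$; then $\operatorname{lk}(\eta,x_2)=0$. It bounds a disc that meets $T$ in two points of opposite sign, so $\operatorname{lk}(\eta,T)=0$. For an oriented knot $c$ in $S^3$ let $\mathfrak m_c$ and $\mathfrak l_c$ be its meridian and its $0$-framed longitude. Let $E_J$ be the exterior of a knot $J$. Remove a tubular neighborhood $\nu\eta$ disjoint from $S$ and glue in $E_J$ so that $\mathfrak m_\eta=\mathfrak l_J$ and $\mathfrak l_\eta=\mathfrak m_J$. Since $\eta$ is unknotted, the complement of $\nu\eta$ is a solid torus with meridian $\mathfrak l_\eta$, so the result is $S^3$. The image of $T$ is the knot $T_J$: it is $T$ with $J$ tied into the first band with framing $0$. It bounds the image of $S$. Linking numbers of curves outside $\nu\eta$ are unchanged, because a $2$-chain that meets $\nu\eta$ in meridian discs can be repaired by replacing each disc with a Seifert surface of $J$ in $E_J$. So $T_J$ has Seifert matrix $V$, and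
\[
K=\#^nT_J\;\#\;(-\#^nT)
\]
has Seifert matrix $V^{\oplus n}\oplus(-V)^{\oplus n}$. This form vanishes on the diagonal $\{(x,x)\}$, so $K$ is algebraically slice.

Put $M_0=\Sigma(T)$, which is $\pm L$ for $p=3$, with covering involution $\tau$. As $\operatorname{lk}(\eta,T)=0$, the solid torus $\nu\eta$ lifts to neighborhoods of two curves $\eta_1$ and $\eta_2=\tau\eta_1$; let $\mathfrak m_i$ and $\mathfrak l_i$ be the lifts of $\mathfrak m_\eta$ and $\mathfrak l_\eta$. The shift in $\rho$ depends on the value of the character on $\eta_i$, so we need these classes.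

\begin{lemma}\label{lem:eta}
The class $[\eta_1]$ generates $H_1(M_0)\cong\mathbb Z/3$, and $[\eta_2]=-[\eta_1]$. The manifold $M_J=\Sigma(T_J)$ is obtained from $M_0$ by replacing each $\nu\eta_i$ with a copy of $E_J$, with $\mathfrak m_i=\mathfrak l_J$ and $\mathfrak l_i=\mathfrak m_J$. Both $H_1(M_J)$ and $H_1(M_0)$ are the quotient of $H_1(M_0\setminus\nu(\eta_1\cup\eta_2))$ by $\mathfrak m_1,\mathfrak m_2$; we identify them.
\end{lemma}

\begin{proof}
First, $\tau$ acts on $H_1(M_0)$ as $-1$. Represent a class by a loop $c$ off the branch set. Then $c+\tau c$ is the transfer of the image of $c$ in $H_1(S^3\setminus T)=\mathbb Z\,\mathfrak m_T$, and the transfer of $\mathfrak m_T$ is a meridian of the branch set, which bounds a disc in $M_0$. In particular $[\eta_2]=-[\eta_1]$.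

Let $Y$ be $S^3$ cut along $S$. By Alexander duality $H_1(Y)$ has a basis $a_1,a_2$ with $\operatorname{lk}(a_i,x_j)=\delta_{ij}$, and $a_1=[\eta]$. The push-offs are $x_i^+=\sum_jV_{ji}a_j$ and $x_i^-=\sum_jV_{ij}a_j$. The manifold $M_0$ is a union of two copies $Y_1\supset\eta_1$ and $Y_2=\tau Y_1$ of $Y$ along their connected boundary, with the positive side of $S$ in one copy glued to the negative side in the other. By Mayer--Vietoris $H_1(M_0)$ is generated by the images $\tilde a_j$ of the $a_j$ from $Y_1$ and the images $\tau\tilde a_j=-\tilde a_j$ from $Y_2$. The gluing identifies $x_1^+$ in $Y_1$ with $x_1^-$ in $Y_2$, so $\sum_j(V_{j1}+V_{1j})\tilde a_j=0$, that is, $-2\tilde a_1+\tilde a_2=0$. Hence $\tilde a_1=[\eta_1]$ generates.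

The group $H_1(E_J)$ is generated by $\mathfrak m_J=\mathfrak l_\eta$, which has linking number $0$ with the knot. So the double cover is trivial over $E_J$, which gives the description of $M_J$. Finally, for $E_J$ as for the solid torus $\nu\eta_i$, the map from $H_1$ of the boundary torus is onto with kernel generated by $\mathfrak m_i$. The last claim follows from Mayer--Vietoris.
\end{proof}

\subsection{The shift in $\rho$}
Let $S^3_0(J)=E_J\cup U$ be $0$-surgery on $J$. The solid torus $U$ has meridian $\mathfrak l_J$, its core is parallel to $\mathfrak m_J$, and $H_1(S_0^3(J))=\mathbb Z\,\mathfrak m_J$. For a root of unity $\omega$, write $\rho(S^3_0(J),\omega)$ for the invariant of the character $\mathfrak m_J\mapsto\omega$.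

\begin{lemma}\label{lem:infect}
Let $\chi$ be a nontrivial character of $H_1(M_0)=H_1(M_J)$ and $\omega=\chi(\eta_1)=e^{\pm2\pi i/3}$. Then
\[
\rho(M_J,\chi)=\rho(M_0,\chi)+\rho(S^3_0(J),\omega)+\rho(S^3_0(J),\bar\omega).
\]
\end{lemma}

\begin{proof}
We build a cobordism to which Lemma~\ref{lem:rhoprops}(b) applies. Take $M_0\times[0,1]$ and two copies of $S^3_0(J)\times[0,1]$, and glue $\nu\eta_i\times1$ to $U\times1$ in the $i$-th copy by a homeomorphism with $\mathfrak m_i\mapsto\mathfrak l_J$ and $\mathfrak l_i\mapsto\mathfrak m_J$. On $\partial\nu\eta_i$ the basis $(\mathfrak m_i,\mathfrak l_i)$ has the same orientation as the basis $(\mathfrak m_J,\mathfrak l_J)$ on $\partial U$, whose boundary orientation is that of $\partial\nu J$. The gluing interchanges the two, so it reverses orientation, and the result $Y$ is oriented with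
\[
\partial Y=M_J\sqcup-M_0\sqcup-S_0^3(J)\sqcup-S^3_0(J).
\]
By Mayer--Vietoris, $H_1(Y)$ is $H_1(M_0)\oplus\mathbb Z\oplus\mathbb Z$ with the $i$-th generator $\mathfrak m_J$ identified with $[\eta_i]$; so $H_1(Y)\cong H_1(M_0)$. Thus $\chi$ extends over $Y$, restricts to $\chi$ on $M_J$, and sends the two meridians to $\chi(\eta_1)=\omega$ and $\chi(\eta_2)=\bar\omega$. Consider
\[
H_2(M_0)\oplus H_2(S_0^3(J))^2\to H_2(Y)\to H_1(\nu\eta_1)\oplus H_1(\nu\eta_2)\to H_1(M_0)\oplus H_1(S_0^3(J))^2 .
\]
With twisted coefficients the third group vanishes by (F1), since $\chi(\eta_i)\ne1$ by Lemma~\ref{lem:eta}. With coefficients $\mathbb C$ the last map is injective, since $H_1(\nu\eta_i)\to H_1(S^3_0(J))$ is an isomorphism. In both cases $H_2(Y)$ comes from $\partial Y$.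
\end{proof}

To evaluate the new terms we use the standard computation, due to Viro and Kauffman, of the intersection form of the $m$-fold cyclic cover $\tilde B$ of $B^4$ branched along a Seifert surface of $J$ whose interior is pushed into $B^4$. It says that the eigenspace on which the deck transformation of the meridian acts by $\omega\ne1$ has signature $\sigma_J(\omega)$. Conventions that interchange $\omega$ and $\bar\omega$ do not affect this statement.

\begin{lemma}\label{lem:zero}
For $\omega=e^{\pm 2\pi i/3}$ we have $\rho(S^3_0(J),\omega)=-\sigma_J(\omega)$.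
\end{lemma}

\begin{proof}
Let $N$ be $B^4$ with a $2$-handle attached along $J$ with framing $0$, so $\partial N=S_0^3(J)$. The character does not extend over the simply connected manifold $N$, so we remove a surface. Let $\hat S\subset N$ be the union of a pushed-in Seifert surface and the core of the handle. It generates $H_2(N)=\mathbb Z$ and $[\hat S]^2=0$. Let $X$ be the closure of $N\setminus\nu\hat S$. The map $H_2(N)\to H_2(N,X)\cong\mathbb Z$ is intersection with $\hat S$, which is zero; also $H_1(N)=0$. So $H_1(X)\cong\mathbb Z$ is generated by a meridian of $\hat S$, and $\mathfrak m_J\subset\partial N$ is such a meridian. Hence the character extends over $X$; we denote it by $\omega$. By (F4), $\operatorname{sign}(X)=\operatorname{sign}(N)-\operatorname{sign}(\nu\hat S)=0-0$.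

\emph{The twisted signature of $X$.} Let $\tilde N=\tilde X\cup\tilde\nu$ be the $3$-fold cyclic cover of $N$ branched along $\hat S$. The deck group acts trivially on the homology of the disc bundle $\tilde\nu$, which retracts to the fixed surface. So (F4) gives $\operatorname{sign}_\omega(X)=\varepsilon_1(\tilde X)=\varepsilon_1(\tilde N)$. The part of $\tilde N$ over $B^4$ is $\tilde B$. The part over the handle is the cover of $D^2\times D^2$ branched along the core $D^2\times0$, which is again one $2$-handle with fixed core. So $H_3(\tilde N,\tilde B;\mathbb C)=0$, and the deck group acts trivially on $H_2(\tilde N,\tilde B;\mathbb C)=\mathbb C$. The exact sequence of the pair gives an isometry $H_2(\tilde B;\mathbb C)_1\cong H_2(\tilde N;\mathbb C)_1$. Therefore $\operatorname{sign}_\omega(X)=\sigma_J(\omega)$.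

\emph{Closing the extra boundary.} The bundle $\nu\hat S$ is trivial, as $[\hat S]^2=0$. Given a trivialization $\partial\nu\hat S\cong\hat S\times S^1$, the map $H_1(\hat S\times\mathrm{pt})\to H_1(X)=\mathbb Z$ is a class $\phi\in H^1(\hat S;\mathbb Z)$. Changing the trivialization by a map $\hat S\to S^1$ that represents $-\phi$ makes this class zero. Then the character on $\hat S\times S^1$ factors through the projection to $S^1$. Let $\mathcal H$ be a handlebody with boundary $\hat S$ and put $P=X\cup(\mathcal H\times S^1)$, oriented compatibly with $X$. The character extends over $P$, and $\partial P=S^3_0(J)$. The twisted homology of $\mathcal H\times S^1$ vanishes by the K\"unneth formula and (F1). With coefficients $\mathbb C$, the group $H_2(\mathcal H\times S^1)=H_1(\mathcal H)\otimes H_1(S^1)$ comes from the boundary, since $H_1(\hat S)\to H_1(\mathcal H)$ is onto. So both signatures of $\mathcal H\times S^1$ vanish, and (F4) gives $\operatorname{sign}(P)=0$ and $\operatorname{sign}_\omega(P)=\sigma_J(\omega)$. Apply \eqref{eq:rho}.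
\end{proof}

For $J=T$ and $\omega=e^{\pm2\pi i/3}$ we have $\omega+\bar\omega=-1$ and $|1-\omega|^2=3$, so
\[
(1-\omega)V+(1-\bar\omega)V^T=\begin{pmatrix}-3&1-\omega\\1-\bar\omega&-3\end{pmatrix}
\]
has determinant $9-3=6$ and is negative definite. Thus $\sigma_T(\omega)=-2$ and $\sigma_{\#^mT}(\omega)=-2m$. Lemma~\ref{lem:lens} with $p=3$ gives $|\rho(M_0,\chi)|=|1-\frac43|=\frac13$ for nontrivial $\chi$. By Lemmas~\ref{lem:infect} and~\ref{lem:zero}, for $J=\#^mT$ and every nontrivial $\chi$,
\begin{equation}\label{eq:shift}
\rho(M_J,\chi)\ge4m-\tfrac13 .
\end{equation}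

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
Let $n\ge1$, $J=\#^{2n}T$, and $K=\#^nT_J\#(-\#^nT)$, which is algebraically slice. Suppose that $K$ bounds a connected surface $F$ with $h=b_1(F)<n$. Take $p=3$ and $W$, $G$, $G_0$, $C$ as in Section~\ref{sec:cover}. Here $M=\Sigma(K)=\#^nM_J\#\#^n(-M_0)$, and $H=H'\oplus H''$, where $H'\cong\mathbb F_3^n$ comes from the copies of $M_J$ and $H''\cong\mathbb F_3^n$ from the copies of $-M_0$. The two parts are orthogonal, so $H''\subset(H')^\perp$, and equality holds since both have dimension $n$.

Only characters that are nontrivial on $H'$ have large $\rho$. The estimate $\dim C\ge(2n-h)/2$ does not exclude that all of $C$ is trivial on $H'$; for this we need the subspace $G_0$. Suppose that every $\chi\in C$ is trivial on $H'$. Then $H'\subset G$, as $G$ is the common kernel of $C$. Hence $G_0\subset G^\perp\subset(H')^\perp=H''$ and $G_0\cap H'=0$. So $H'$ injects into $G/G_0$, and $n\le\dim G/G_0\le h$ by Lemma~\ref{lem:link}, a contradiction.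

Thus some $\chi\in C$ is nontrivial on $w'\ge1$ of the summands $M_J$ and on $w''\le n$ of the summands $-M_0$. Lemma~\ref{lem:rhoprops} and \eqref{eq:shift} with $m=2n$ give
\[
\rho(M,\chi)\ge w'\bigl(8n-\tfrac13\bigr)-\tfrac{w''}3\ge8n-\tfrac{n+1}3 .
\]
On the other hand $b\le2n$ and $d\ge0$, so Theorem~\ref{thm:bound} gives
\[
|\rho(M,\chi)|\le2h+2b-1\le2(n-1)+4n-1=6n-3 .
\]
Since $8n-\frac{n+1}3-(6n-3)=\frac{5n+8}3>0$, this is a contradiction. Hence $h\ge n$ and $\gamma_4^{top}(K)\ge n$.
\end{proof}

The knot $K$ of this proof has the same Seifert matrix as the slice knot $\#^nT\#-\#^nT$, for which $\gamma_4^{top}=1$.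

\begin{thebibliography}{9}

\bibitem{BKST}
Fraser Binns, Sungkyung Kang, Jonathan Simone, and Paula Tru\"ol,
\emph{On the nonorientable four-ball genus of torus knots},
arXiv:2109.09187 (2021).

\bibitem{FQ}
Freedman and Quinn,
\emph{Topology of 4-manifolds}.

\end{thebibliography}
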